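
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Local rigidity of $2$-primitive permutation groups\\ that are not $3$-homogeneous}


\begin{abstract}
A permutation group $G$ on an infinite set $X$ acts locally rigidly if every finite $U\subseteq X$ lies in a finite $V\subseteq X$ such that each element of $G$ fixing $V$ setwise fixes $U$ pointwise. We prove that every $2$-primitive group that is not $3$-homogeneous acts locally rigidly, which answers a question of Lockett and Macpherson. The proof works in a more general setting: for $k\ge 1$ it suffices that $G$ is $(k-1)$-homogeneous, that setwise stabilizers of $(k-1)$-sets are primitive on the complement, and that $G$ is not $(k+1)$-homogeneous. No topological assumption on $G$ is needed.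
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $X$ be an infinite set and let $G\le\mathrm{Sym}(X)$. Groups act on the left. We write $X^{[k]}$ for the set of $k$-element subsets of $X$, and call $G$ \emph{$k$-homogeneous} if it is transitive on $X^{[k]}$. For a finite set $V\subseteq X$ let $G_{\{V\}}$ be the setwise stabilizer and $G_{(V)}$ the pointwise stabilizer of $V$. The group $G$ acts \emph{locally rigidly} on $X$ if for every finite $U\subseteq X$ there is a finite $V$ with $U\subseteq V\subseteq X$ and
\[
 G_{\{V\}}\le G_{(U)} .
\]

The group $G_{\{V\}}$ acts on $V$ as a finite permutation group. Local rigidity says that $V\supseteq U$ can be chosen so that this finite group fixes every point of the given set $U$. One consequence is that a locally rigid group has no proper closed subgroup with the same orbits on finite sets; see Corollary~\ref{cor:orbit}.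

A \emph{congruence} of a group acting on a set is an invariant equivalence relation. An action is \emph{primitive} if it is transitive and its only congruences are equality and the universal relation. The group $G$ is \emph{$2$-primitive} if it is $2$-transitive on $X$ and each point stabilizer $G_x$ is primitive on $X\setminus\{x\}$. Lockett and Macpherson \cite{LM} pose the following question: if a closed group $G$ is $2$-primitive but not $3$-homogeneous, does it act locally rigidly? (\emph{Closed} refers to the topology of pointwise convergence on $\mathrm{Sym}(X)$, with $X$ discrete; the closed groups are the automorphism groups of relational structures on $X$.)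

If $G$ is not $3$-homogeneous, then $G$ preserves a set $E$ of triples which is neither empty nor everything. One would guess that large finite pieces of the $3$-uniform hypergraph $(X,E)$ can be chosen lopsided enough to pin down any given points, and this is what we prove. The danger is that all finite pieces might be too symmetric. Among $3$-homogeneous groups, where there is no such $E$, this does happen: a $2$-primitive group can preserve a nontrivial structure all of whose finite pieces are highly symmetric (Example~\ref{ex:circular}).

\begin{theorem}\label{thm:two}
Let $G$ be a permutation group on an infinite set $X$ which is $2$-primitive but not $3$-homogeneous. Then $G$ acts locally rigidly on $X$.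
\end{theorem}

Closedness of $G$ is not needed. The same proof gives the following more general statement.

\begin{theorem}\label{thm:main}
Let $k\ge1$, let $X$ be infinite, and let $G\le\mathrm{Sym}(X)$ be any group such that
\begin{itemize}
\item[(H1)] $G$ is $(k-1)$-homogeneous and, for $P\in X^{[k-1]}$, the group $G_{\{P\}}$ is primitive on $X\setminus P$;
\item[(H2)] $G$ is not $(k+1)$-homogeneous.
\end{itemize}
Then $G$ acts locally rigidly on $X$.
\end{theorem}

Theorem~\ref{thm:two} is the case $k=2$, where $P=\{x\}$ is a single point and $G_{\{P\}}=G_x$. For $k=1$ we have $P=\emptyset$, and the theorem concerns primitive groups that are not $2$-homogeneous.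

\begin{corollary}\label{cor:orbit}
Let $G$ be as in Theorem~\ref{thm:main} and let $H\le G$ be closed in $\mathrm{Sym}(X)$, with the same orbits as $G$ on finite subsets of $X$. Then $H=G$.
\end{corollary}

\begin{proof}
Let $g\in G$ and let $U\subseteq X$ be finite. Take a finite $V\supseteq U$ with $G_{\{V\}}\le G_{(U)}$. By assumption there is $h\in H$ with $hV=gV$. Then $h^{-1}g\in G_{\{V\}}\le G_{(U)}$, so $g$ and $h$ agree on $U$. Since $U$ was arbitrary, $g$ lies in the closure of $H$, which is $H$.
\end{proof}

\subsection{The hypotheses}
The following examples show that ``not $3$-homogeneous'' cannot be dropped in Theorem~\ref{thm:two}, and that in Theorem~\ref{thm:main} with $k=1$ primitivity cannot be weakened to transitivity and $X$ cannot be allowed to be finite.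

\begin{example}[Condition (H2)]\label{ex:circular}
Let $X=\mathbb Q/\mathbb Z$ with its circular order, a countable dense circular order, and let $G$ be its automorphism group. It is closed, and $G\ne\mathrm{Sym}(X)$. It contains the translations, so it is transitive. Cutting the circle at a point $x$ leaves a countable dense linear order without endpoints, which is isomorphic to $(\mathbb Q,<)$, and $G_x$ acts on it as $\mathrm{Aut}(\mathbb Q,<)$. The latter group is transitive on increasing $n$-tuples for every $n$. For $n=1$ this shows that $G$ is $2$-transitive. For $n=2$ it shows that $G$ is $3$-homogeneous, and also that $G_x$ is primitive on $X\setminus\{x\}$: if a congruence relates some $a<b$, it relates any $c<d$. So $G$ is $2$-primitive.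

Now let $V=\{v_1,\dots,v_n\}$, $n\ge2$, be listed in circular order. A translation moves $v_1$ to $v_2$. The images of $v_2,\dots,v_n$ then form an increasing tuple in the order obtained by cutting at $v_2$, and an element of $G_{v_2}$ moves this tuple to $v_3,\dots,v_n,v_1$. Thus $G_{\{V\}}$ contains an element inducing the rotation $v_i\mapsto v_{i+1}$ on $V$ (indices modulo $n$), and fixes no point of $V$. Taking $|U|=2$ we see that $G$ is not locally rigid.
\end{example}

\begin{example}[Primitivity and infiniteness, $k=1$]
Let $X$ carry an equivalence relation with infinitely many classes, all infinite of the same cardinality, and let $G$ be its automorphism group. It is transitive and not $2$-homogeneous. Two equivalent points $a,b$ can be exchanged by an element of $G$ fixing all other points, so no $V\supseteq\{a,b\}$ works for $U=\{a,b\}$. Hence primitivity cannot be weakened to transitivity. On a finite set, $U=X$ forces $V=X$, so no nontrivial group is locally rigid; the cyclic group of order $5$ acting on $5$ points is primitive and not $2$-homogeneous.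
\end{example}

\subsection{Plan of the proof}
We use an invariant set $E\subseteq X^{[k+1]}$. Section~\ref{sec:graph} shows the main device, recognizable blocks of twins, on one graph. After setting up notation in Section~\ref{sec:setup}, we prove in Section~\ref{sec:dichotomy} that $E$ can be chosen either locally finite or ``infinitely separating''. The locally finite case (Section~\ref{sec:A}) is settled by adding points that are very far away, hence recognizable. The separating case uses twin blocks, whose tools are collected in Section~\ref{sec:tools}. It splits according to whether a point $u$ can be distinguished from all others by finitely many points (Section~\ref{sec:B1}) or not (Section~\ref{sec:B2}).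

\section{The main device on one graph}\label{sec:graph}

Take $k=1$, so that $E$ is the edge set of a graph, and let $\Gamma$ be the random graph: the countable graph in which, for any disjoint finite sets $A,B$ of vertices, some vertex outside $A\cup B$ is joined to all vertices in $A$ and to none in $B$. Recall that every isomorphism between finite induced subgraphs of $\Gamma$ extends to an automorphism. So $G=\mathrm{Aut}(\Gamma)$ is transitive, and it is not $2$-homogeneous. It is primitive: if a congruence relates two adjacent vertices, it relates all adjacent pairs, and any two vertices have a common neighbor, so it is universal; if it relates two distinct nonadjacent vertices, use a common non-neighbor instead.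

Let $U=\{u_1,\dots,u_n\}$ be given. Choosing vertices one at a time, we find disjoint sets $Z_1,\dots,Z_n$ outside $U$ with $|Z_i|=2^i$ such that each $z\in Z_i$ is joined to $u_i$ and to no other vertex of
\[
V=U\cup Z_1\cup\dots\cup Z_n .
\]
Call $a,b\in V$ \emph{twins} if they have the same neighbors in $V\setminus\{a,b\}$. Any two vertices in the same $Z_i$ are twins. There are no other pairs of twins. Indeed, for $i\neq j$, the vertex $u_i$ distinguishes the vertices of $Z_i$ from those of $Z_j$, and any vertex of $Z_i$ distinguishes $u_i$ from $u_j$. Given $u_i$ and $z\in\bigcup_jZ_j$, pick $z'\in Z_i\setminus\{z\}$, which exists because $|Z_i|\ge2$; it is joined to $u_i$ and not to $z$. So the twin classes are the singletons $\{u_i\}$ and the blocks $Z_i$, whose sizes are $1$ and $2,4,\dots,2^n$. An automorphism $\sigma$ of the induced graph on $V$ permutes the twin classes and preserves sizes. Hence it fixes $U$ and every $Z_i$ setwise, and it fixes $u_i$, the only vertex of $U$ joined to $Z_i$. So $G_{\{V\}}\le G_{(U)}$.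

In general there is no extension property, and two things must be arranged.
\begin{itemize}
\item \emph{Twins must exist.} Infinitely many candidates for a block are available in the separating case; Ramsey's theorem then extracts blocks of mutual twins (Lemma~\ref{lem:blocks}).
\item \emph{No point of $U$ may be swallowed by a block.} In the graph on the $2$-subsets of $\mathbb N$, two being joined if they meet, this is easy. The vertex $u=\{1,2\}$ is joined to every vertex in
\[A_u=\{\{i,j\}: i\in\{1,2\},\ j\in\{3,4,5\}\},\]
and $u$ is the only such vertex outside $A_u$: a $2$-set meeting $\{1,3\},\{1,4\},\{1,5\}$ contains $1$, and likewise it contains $2$. Putting $A_u$ into $V$ prevents $u$ from having any twin outside $A_u$. In the random graph there is no such finite set $A_u$. There we could choose the adjacencies of the blocks freely; in general this freedom has to be replaced by an argument (Lemma~\ref{lem:notwins}).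
\end{itemize}

\section{Set-up}\label{sec:setup}

From now on $k$, $X$, $G$ are as in Theorem~\ref{thm:main}. We write $P\cup y$ for $P\cup\{y\}$, and so on. We write $A=^*B$ if the symmetric difference $A\triangle B$ is finite.

\paragraph{Transitivity.} By (H1), $G$ is transitive on pairs $(P,y)$ with $P\in X^{[k-1]}$ and $y\in X\setminus P$. Hence $G$ is $k$-homogeneous. It is also transitive on $X$. For $k=1$ this is part of (H1). For $k\ge2$ take disjoint $P,P'\in X^{[k-1]}$: each of $X\setminus P$ and $X\setminus P'$ lies in one orbit of $G$, these sets intersect, and together they cover $X$.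

\paragraph{Hypergraphs.} A \emph{hypergraph} is a $G$-invariant set $E\subseteq X^{[k+1]}$. By (H2) there is one with $\emptyset\ne E\ne X^{[k+1]}$. For a $(k+1)$-set $f$ let $\varepsilon(f)=1$ if $f\in E$ and $\varepsilon(f)=0$ otherwise; we write $\varepsilon(x,B)$ for $\varepsilon(x\cup B)$ and $\varepsilon(P,y,z)$ for $\varepsilon(P\cup\{y,z\})$. For $e\in X^{[k]}$ let
\[
 N(e)=\{w\in X\setminus e:\ e\cup w\in E\},\qquad\text{so that } N(ge)=gN(e)\quad(g\in G).
\]
By $k$-homogeneity, if one of the sets $N(e)$ is empty, or finite, or cofinite, then all of them are. Two distinct $k$-sets are \emph{adjacent} if they share $k-1$ points. Any two $k$-sets are joined by a chain of adjacent ones.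

\paragraph{Links.} For $P\in X^{[k-1]}$ the \emph{link} $\Gamma_P$ is the graph on $X\setminus P$ in which $y\sim z$ means $P\cup\{y,z\}\in E$. The neighborhood of $y$ in $\Gamma_P$ is $N(P\cup y)$. An element $g\in G$ maps $\Gamma_P$ to $\Gamma_{gP}$; in particular $\Gamma_P$ is $G_{\{P\}}$-invariant. \emph{If $E\ne\emptyset$, every $\Gamma_P$ is connected}: it has an edge since no $N(P\cup y)$ is empty, so lying in the same component is a $G_{\{P\}}$-congruence other than equality, hence universal.

For $k=2$ the link $\Gamma_x$ is the graph on $X\setminus\{x\}$ formed by the pairs that make a triple of $E$ together with $x$. For $k=1$ there is only one link, the graph $(X,E)$.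

\paragraph{Enlarging $U$.} If a finite $V$ satisfies $G_{\{V\}}\le G_{(U')}$ for some $U'\supseteq U$, then $G_{\{V\}}\le G_{(U)}$. Thus we fix the finite set $U$ to be treated and \emph{assume throughout that $|U|\ge k+1$}.

\section{A dichotomy}\label{sec:dichotomy}

\begin{proposition}\label{prop:dichotomy}
One of the following holds.
\begin{itemize}
\item[(A)] There is a hypergraph $E$ with $N(e)$ finite and nonempty for all $e\in X^{[k]}$.
\item[(B)] There is a hypergraph $E$ with $N(e)\triangle N(e')$ infinite for all adjacent $e,e'\in X^{[k]}$.
\end{itemize}
\end{proposition}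

\begin{proof}
\emph{Separating or flat.} Let $E$ be any hypergraph with $\emptyset\ne E\ne X^{[k+1]}$. For $P\in X^{[k-1]}$ define
\[
 y\approx_P z\iff N(P\cup y)=^*N(P\cup z)\qquad(y,z\in X\setminus P).
\]
This is a $G_{\{P\}}$-congruence, so it is equality or universal, and by $(k-1)$-homogeneity the alternative is the same for all $P$. If it is equality, then (B) holds for $E$. Otherwise $N(e)=^*N(e')$ for adjacent $e,e'$, and hence for all $e,e'\in X^{[k]}$; in this case we call $E$ \emph{flat}.

Let $E$ be flat. If the sets $N(e)$ are finite, they are nonempty since $E\ne\emptyset$, and (A) holds. If they are cofinite, the complementary hypergraph $X^{[k+1]}\setminus E$ has the finite sets $X\setminus(e\cup N(e))$ in place of $N(e)$; these are nonempty since $E\neq X^{[k+1]}$, and (A) holds for the complementary hypergraph. So we may assume that all $N(e)$ are infinite and co-infinite.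

In this situation $E$ itself satisfies neither (A) nor (B), and we have to find another hypergraph. Flatness supplies an invariant quantity to build it from, namely
\[
 h_P(y,z)=|N(P\cup y)\triangle N(P\cup z)|<\infty\qquad(y,z\in X\setminus P),
\]
which satisfies the triangle inequality on $X\setminus P$. We will let the new edges be the $(k+1)$-sets on which these numbers are small.

\emph{$h_P$ is unbounded.} Suppose $h_P\le c$ for some integer $c$. Fix $y_0\in X\setminus P$ and let $A=N(P\cup y_0)$ and $B=X\setminus(P\cup y_0\cup A)$; both are infinite. Each $b\in B$ has a neighborhood in $\Gamma_P$ that differs from $A$ in at most $c$ points, so $b$ is adjacent to all but at most $c$ points of $A$. For the same reason each $a\in A$ is adjacent to at most $c$ points of $B$, which is disjoint from $A$. Take $A'\subseteq A$ and $B'\subseteq B$ of size $2c+1$ and count the edges of $\Gamma_P$ between them. Counted from $B'$ there are at least $(2c+1)(c+1)$, counted from $A'$ at most $(2c+1)c$, a contradiction.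

\emph{The new hypergraph.} For $f\in X^{[k+1]}$ let
\[
 \tau(f)=\sum_{\{y,z\}\subseteq f}h_{f\setminus\{y,z\}}(y,z).
\]
This is a $G$-invariant function with values in the nonnegative integers. Let $m$ be its minimum and $E'=\{f:\tau(f)\le m\}$. Then $E'\ne\emptyset$. Since $\tau(P\cup\{y,z\})\ge h_P(y,z)$, the function $\tau$ is unbounded, so $E'\ne X^{[k+1]}$. Let $\Gamma'_P$ and $N'$ be the links and neighborhoods for $E'$. If $y\sim z$ in $\Gamma'_P$, then $h_P(y,z)\le m$. As $\Gamma'_P$ is connected, with path metric $d$ say, the triangle inequality gives $h_P\le m\,d$, so $d$ is unbounded.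

If $E'$ is not flat, (B) holds for $E'$ by the first paragraph of the proof. If $E'$ is flat, take $y,z$ at distance at least $3$ in $\Gamma'_P$. Their neighborhoods $N'(P\cup y)$ and $N'(P\cup z)$ are disjoint and have finite symmetric difference, so they are finite. Hence all $N'(e)$ are finite, and they are nonempty since $E'\ne\emptyset$. So (A) holds for $E'$.
\end{proof}

\section{The locally finite case (A)}\label{sec:A}

Let $E$ be as in (A). Each link $\Gamma_P$ is now connected and locally finite. Let $d_P$ be its path metric. Balls are finite, and $d_{gP}(gy,gz)=d_P(y,z)$ for $g\in G$.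

The plan is to add to $U$, one after another, points that are much farther away than anything before. The last added point is recognizable in the resulting set; after removing it, so is the one before, and so on down to the first. For these points to pin down $U$, they must distinguish the points of $U$ by their distances.

\begin{lemma}\label{lem:dist}
Let $P\in X^{[k-1]}$. For distinct $a,a'\in X\setminus P$ there are infinitely many $w\in X\setminus P$ with $d_P(w,a)\ne d_P(w,a')$.
\end{lemma}

\begin{proof}
The relation ``$d_P(w,a)\neq d_P(w,a')$ for only finitely many $w$'' is a $G_{\{P\}}$-congruence on $X\setminus P$. Suppose it is universal. Fix $a$ and let $a_1,\dots,a_r$ be its neighbors. All but finitely many $w$ satisfy $d_P(w,a)=d_P(w,a_i)$ for all $i$; choose such a $w\ne a$. A geodesic from $a$ to $w$ starts with an edge from $a$ to some $a_i$, and $d_P(w,a_i)=d_P(w,a)-1$, a contradiction. So the relation is equality.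
\end{proof}

Let $V_0\subseteq X$ be finite with $|V_0|\ge k+1$, and let $K$ be the maximum of $d_P(y,z)$ over $P\in V_0^{[k-1]}$ and distinct $y,z\in V_0\setminus P$. Call $w\in X\setminus V_0$ an \emph{outlier} for $V_0$ if $d_P(w,b)>K$ for all $P\in V_0^{[k-1]}$ and $b\in V_0\setminus P$. Since balls are finite, all but finitely many $w\in X$ are outliers.

\begin{lemma}\label{lem:outlier}
If $w$ is an outlier for $V_0$, then $G_{\{V_0\cup w\}}$ fixes $w$.
\end{lemma}

\begin{proof}
Call a $(k+1)$-set $f$ \emph{huge} if $d_{f\setminus\{y,z\}}(y,z)>K$ for some $\{y,z\}\subseteq f$. This is a $G$-invariant property. No $(k+1)$-subset of $V_0$ is huge, by the choice of $K$. Every $(k+1)$-subset of $V_0\cup w$ containing $w$ has the form $P\cup\{b,w\}$ with $P\in V_0^{[k-1]}$, $b\in V_0\setminus P$, and is huge because $w$ is an outlier. So the huge subsets of $V_0\cup w$ are exactly the sets $e\cup w$ with $e\in V_0^{[k]}$. Since $|V_0|>k$, their intersection is $\{w\}$. The group $G_{\{V_0\cup w\}}$ permutes them, so it fixes $w$.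
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} in case (A)]
Choose successively points $w_1,\dots,w_n$, each an outlier for $U\cup\{\text{previous }w_i\}$, as follows. First choose $w_1,\dots,w_{k-1}$ and put $P=\{w_1,\dots,w_{k-1}\}$. Then, for each pair $a\ne a'$ in $U$, choose one further outlier $w_i$ with $d_P(w_i,a)\ne d_P(w_i,a')$. This is possible by Lemma~\ref{lem:dist}, since only finitely many points fail to be outliers. Let $V=U\cup\{w_1,\dots,w_n\}$ and $g\in G_{\{V\}}$.

By Lemma~\ref{lem:outlier}, $g$ fixes $w_n$. Hence it stabilizes $V\setminus\{w_n\}$, so it fixes $w_{n-1}$, and so on down to $w_1$; finally $gU=U$. As $g$ fixes $P$ pointwise, it preserves $d_P$. If $ga=a'\ne a$ for some $a\in U$, then $a'\in U$ and the point $w_i$ chosen for this pair gives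
\[
 d_P(w_i,a)=d_P(gw_i,ga)=d_P(w_i,a'),
\]
a contradiction. So $g\in G_{(U)}$.
\end{proof}

\section{The separating case (B): tools}\label{sec:tools}

For the rest of the paper $E$ is a hypergraph as in (B). We shall find a finite $V\supseteq U$ such that every automorphism of the induced hypergraph $E|_V=E\cap V^{[k+1]}$ fixes $U$ pointwise. Since elements of $G_{\{V\}}$ induce automorphisms of $E|_V$, this suffices.

\subsection{Twins}

Let $W\subseteq X$ be finite. Distinct points $a,b\in W$ are \emph{twins in $W$} if $\varepsilon(a,B)=\varepsilon(b,B)$ for all $k$-subsets $B$ of $W\setminus\{a,b\}$. If $\varepsilon(a,B)\neq\varepsilon(b,B)$ for such a $B$, we call $B$ a \emph{witness} that $a,b$ are not twins. The transposition $(a\;b)$ fixes every set containing both or neither of $a,b$, so $a,b$ are twins in $W$ if and only if $(a\;b)\in\mathrm{Aut}(E|_W)$. As $(a\;c)=(a\;b)(b\;c)(a\;b)$ for distinct $a,b,c$, being equal or twins is an equivalence relation on $W$. Its classes $C_1,C_2,\dots$ are the \emph{twin classes} of $W$. Thus $\prod_i\mathrm{Sym}(C_i)\le\mathrm{Aut}(E|_W)$. Automorphisms of $E|_W$ permute the twin classes. Twins in $W$ remain twins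 in every subset of $W$ containing both.

The next lemma is how we use twin classes: once an automorphism fixes some of them setwise, we may pretend that it fixes them pointwise.

\begin{lemma}\label{lem:straighten}
Let $V\subseteq X$ be finite, let $\sigma\in\mathrm{Aut}(E|_V)$ fix setwise each member of some set of twin classes of $V$, and let $L$ be the union of these classes. Then $\sigma(V\setminus L)=V\setminus L$, and
\[
 \varepsilon(b\cup f)=\varepsilon(b\cup\sigma f)\qquad\text{for all } b\subseteq L,\ f\subseteq V\setminus L \text{ with } |b|+|f|=k+1 .
\]
\end{lemma}

\begin{proof}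
The first claim is clear from $\sigma L=L$. Let $\pi$ be $\sigma^{-1}$ on $L$ and the identity on $V\setminus L$. It lies in the product of the symmetric groups of the twin classes in question, so $\pi\in\mathrm{Aut}(E|_V)$. The automorphism $\pi\sigma$ is the identity on $L$ and agrees with $\sigma$ on $V\setminus L$. Hence $\varepsilon(b\cup f)=\varepsilon(\pi\sigma(b\cup f))=\varepsilon(b\cup\sigma f)$.
\end{proof}

\subsection{Points that look alike}

Condition (B) provides many witnesses in the whole of $X$.

\begin{lemma}\label{lem:witness}
For distinct $x,u\in X$ and any finite $F\subseteq X$ there is a $k$-set $B$ disjoint from $F\cup\{x,u\}$ with $\varepsilon(x,B)\ne\varepsilon(u,B)$.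
\end{lemma}

\begin{proof}
Take a $(k-1)$-set $P$ disjoint from $F\cup\{x,u\}$. The $k$-sets $P\cup x$ and $P\cup u$ are adjacent, so $N(P\cup x)\triangle N(P\cup u)$ is infinite. Take a point $b$ of it outside $P\cup F\cup\{x,u\}$ and let $B=P\cup b$.
\end{proof}

For finite $A\subseteq X$ and $u\in X\setminus A$ let
\[
 T_u(A)=\{x\in X\setminus A:\ \varepsilon(x,B)=\varepsilon(u,B)\text{ for all }B\in A^{[k]}\},
\]
the set of points that look like $u$ from $A$. It contains $u$, it decreases as $A$ grows, and $gT_u(A)=T_{gu}(gA)$ for $g\in G$.

Suppose that $T_u(A)$ is finite for some $u$ and some finite $A\not\ni u$. By Lemma~\ref{lem:witness} we can add to $A$, for each $x\in T_u(A)\setminus\{u\}$, a $k$-set $B$ avoiding $x$ and $u$ with $\varepsilon(x,B)\ne\varepsilon(u,B)$, and obtain a finite $A'\not\ni u$ with $T_u(A')=\{u\}$. By transitivity of $G$ there is then such a set for every point. So one of the following holds.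
\begin{itemize}
\item[(B1)] For every $u\in X$ there is a finite $A_u\not\ni u$ with $T_u(A_u)=\{u\}$.
\item[(B2)] For every $u\in X$ and every finite $A\not\ni u$ the set $T_u(A)$ is infinite.
\end{itemize}
For $k=1$, the graph on the $2$-subsets of $\mathbb N$ in Section~\ref{sec:graph} is an example of (B1), and the random graph is an example of (B2).

\subsection{Blocks of twins}

We need to place blocks of twins inside prescribed infinite sets. These sets may depend on the points already chosen; so for each block we are given a rule $Q_i$ assigning an infinite set to every finite $A\subseteq X$.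

\begin{lemma}\label{lem:blocks}
Let $F\subseteq X$ be finite. For $1\le i\le l$ and every finite $A\subseteq X$ let $Q_i(A)\subseteq X$ be infinite, with $Q_i(A')\subseteq Q_i(A)$ whenever $A\subseteq A'$. Given $n_1,\dots,n_l\ge1$, there are pairwise disjoint $Z_1,\dots,Z_l\subseteq X\setminus F$ with $|Z_i|=n_i$ such that
\begin{itemize}
\item[(a)] any two distinct points of the same $Z_i$ are twins in $F\cup Z_1\cup\dots\cup Z_l$;
\item[(b)] $Z_i\subseteq Q_i(F\cup Z_1\cup\dots\cup Z_{i-1})$ for all $i$.
\end{itemize}
\end{lemma}

\begin{proof}
We choose infinitely many candidates for each block, make $\varepsilon$ on them independent of the particular indices by Ramsey's theorem, and then separate the blocks so that the order of the indices carries no information either.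

Choose distinct points $q^i_m\in X\setminus F$ ($m\in\mathbb N$, $1\le i\le l$) in the order
\[
 q^1_0,\dots,q^l_0,\quad q^1_1,\dots,q^l_1,\quad q^1_2,\dots,q^l_2,\quad\dots,
\]
each $q^i_m$ in $Q_i(F\cup\{\text{earlier points}\})$. Color each $(k+1)$-set $m_0<\dots<m_k$ of natural numbers by the function which assigns to every $0\le j\le k$, every $f\subseteq F$ with $|f|=k-j$, and every sequence $(i_0,\dots,i_j)\in\{1,\dots,l\}^{j+1}$ the value
\begin{equation}\label{eq:color}
 \varepsilon\bigl(f\cup\{q^{i_0}_{m_0},\dots,q^{i_j}_{m_j}\}\bigr).
\end{equation}
There are finitely many colors, so by Ramsey's theorem there is an infinite $M\subseteq\mathbb N$ all of whose $(k+1)$-subsets have the same color. Let $j\le k$ and let $m_0<\dots<m_j$ be in $M$. Extending by larger elements of $M$ to $m_0<\dots<m_k$ we see that the value \eqref{eq:color} depends only on $f$ and $(i_0,\dots,i_j)$, not on the indices $m_0<\dots<m_j$ in $M$.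

Choose finite $M_1,\dots,M_l\subseteq M$ with $|M_i|=n_i$ such that all elements of $M_i$ are smaller than all elements of $M_{i+1}$. Let $Z_i=\{q^i_m:m\in M_i\}$.

(b) If $m\in M_i$, all points of $Z_1\cup\dots\cup Z_{i-1}$ have a smaller lower index than $q^i_m$, so they were chosen earlier. By monotonicity $q^i_m\in Q_i(F\cup Z_1\cup\dots\cup Z_{i-1})$.

(a) Distinct points of $\bigcup_iZ_i$ have distinct lower indices. If a subset of $\bigcup_iZ_i$ is listed by increasing lower index, its sequence of upper indices is nondecreasing, hence determined by the number of points in each $Z_i$. Now let $z,z'\in Z_i$ be distinct and let $B\subseteq F\cup\bigcup_jZ_j$ be a $k$-set avoiding $z,z'$. The sets $B\cup z$ and $B\cup z'$ have the same intersection with $F$ and equally many points in each $Z_j$, and they are not contained in $F$. So $\varepsilon(z,B)=\varepsilon(z',B)$.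
\end{proof}

\section{Case (B1): points pinned by finite sets}\label{sec:B1}

For $e,e'\in X^{[k]}$ write $e\equiv e'$ if $N(e)=^*N(e')$. This is an equivalence relation on $X^{[k]}$, and by (B) \emph{adjacent $k$-sets are inequivalent}.

\paragraph{Idea.} We put a block of twins into each infinite set $N(e)\triangle N(e')$ with $e,e'$ from a suitable finite $F\supseteq U$. Let $\sigma$ be an automorphism of the result which fixes setwise the twin classes containing blocks. If $f\subseteq F$ is a $k$-set avoiding these classes, then by Lemma~\ref{lem:straighten} a block cannot lie in $N(f)\triangle N(\sigma f)$, so $f\equiv\sigma f$. For $k=1$ this means $\sigma s=s$ for single points, and we are done. For $k\ge2$ it is not enough: for instance, for $k=2$ a fixed-point-free involution $\sigma$ never moves a $2$-set to an adjacent one, so nothing yet prevents $f\equiv\sigma f$ for all $f$. If we had a $(k-1)$-set $P$ fixed pointwise by $\sigma$, then $P\cup s\equiv P\cup\sigma s$, and adjacency would give $\sigma s=s$. We choose $P$ generically over the other points of $F$. This forces $\sigma$ to fix those points of $P$ that are not twins of block points. The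 points of $P$ that are twins of block points may be treated as if they were fixed, by Lemma~\ref{lem:straighten}; statement \eqref{eq:R0} below makes this precise.

\paragraph{Choice of $V$.} Let $F_0=U\cup\bigcup_{u\in U}A_u$. Choose successively points $p_1,\dots,p_{k-1}$ and put $F_i=F_0\cup\{p_1,\dots,p_i\}$, where $p_i\notin F_{i-1}$ is chosen such that
\[
 a\cup p_i\not\equiv b\qquad\text{for all } a\in F_{i-1}^{[k-1]},\ b\in F_{i-1}^{[k]} .
\]
Each of the finitely many pairs $(a,b)$ excludes at most one choice of $p_i$: if $a\cup p\equiv b\equiv a\cup p'$ with distinct $p,p'\notin F_{i-1}$, then the adjacent sets $a\cup p$ and $a\cup p'$ would be equivalent. So $p_i$ exists, and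
\begin{equation}\label{eq:generic}
 e\equiv e'\ \text{ and }\ p_i\in e\quad\Longrightarrow\quad p_i\in e'\qquad\text{for } e,e'\in F_i^{[k]} .
\end{equation}
Let $P=\{p_1,\dots,p_{k-1}\}$ and $F=F_{k-1}=F_0\cup P$. (For $k=2$ the set $P$ is a single point $p$ with $\{a,p\}\not\equiv\{b,c\}$ for all $a$ and all $b\neq c$ in $F_0$; for $k=1$ it is empty.)

Let $Q_1,\dots,Q_l$ list all sets $N(e)\triangle N(e')$ with $e,e'\in F^{[k]}$, $e\not\equiv e'$. These sets are infinite, and $l\ge1$ since $|F|\ge|U|>k$. Apply Lemma~\ref{lem:blocks} to $F$ with the constant rules $Q_i(A)=Q_i$ and with $n_i=(|F|+1)2^i$. Let $V=F\cup Z_1\cup\dots\cup Z_l$ and $\sigma\in\mathrm{Aut}(E|_V)$. We show that $\sigma$ fixes $U$ pointwise.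

\paragraph{Large classes.} Each $Z_i$ lies in one twin class of $V$. Call a twin class \emph{large} if it contains some $Z_i$. A large class is the union of the $Z_i$ with $i$ in some nonempty $I\subseteq\{1,\dots,l\}$ and a part of $F$. Its size lies in the interval $[n_I,n_I+|F|]$, where $n_I=\sum_{i\in I}n_i$. For distinct nonempty sets $I$ the numbers $n_I$ are distinct positive multiples of $|F|+1$, so these intervals are disjoint; distinct large classes have distinct $I$. All other twin classes are contained in $F$ and have size at most $|F|$. As $\sigma$ permutes the twin classes and preserves their sizes, \emph{$\sigma$ fixes every large class setwise}.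

Let $S\subseteq F$ be the set of points of $V$ in no large class, and let $R=F\setminus S$. Then $\sigma S=S$.

\paragraph{$U\subseteq S$.} This is where (B1) is used. Let $u\in U$ and $z\in Z_i$. Then $z\notin F\supseteq A_u\cup u$, and $T_u(A_u)=\{u\}$, so there is $B\in A_u^{[k]}$ with $\varepsilon(z,B)\ne\varepsilon(u,B)$. So $u$ and $z$ are not twins in $V$.

\paragraph{Equivalences from $\sigma$.} We claim that
\begin{equation}\label{eq:R0}
 R_0\cup f\equiv R_0\cup\sigma f\qquad\text{for all } R_0\subseteq R \text{ with } |R_0|\le k-1 \text{ and all } f\in S^{[k-|R_0|]} .
\end{equation}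
Otherwise $N(R_0\cup f)\triangle N(R_0\cup\sigma f)$ is one of the $Q_i$, since $R_0\cup f$ and $R_0\cup\sigma f$ are $k$-subsets of $F$. It contains $Z_i$. Let $z\in Z_i$. All points of $R_0\cup z$ lie in large classes, so Lemma~\ref{lem:straighten} with $L=V\setminus S$ and $b=R_0\cup z$ gives
\[
 \varepsilon(R_0\cup z\cup f)=\varepsilon(R_0\cup z\cup\sigma f),
\]
contradicting $z\in N(R_0\cup f)\triangle N(R_0\cup\sigma f)$.

\paragraph{$\sigma$ fixes every point of $P\cap S$.} We show $\sigma p_i=p_i$ for $p_i\in S$ by descending induction on $i$. Assume that this holds for all $p_j\in S$ with $j>i$, and let $p_i\in S$. Let $f$ be a $k$-subset of $S\cap F_i$ containing $p_i$. Then $\sigma f\subseteq S$. If $\sigma f$ contained some $p_j$ with $j>i$, then $p_j\in S$ and $\sigma p_j=p_j$, so $p_j\in f$, contradicting $f\subseteq F_i$. So $\sigma f\subseteq S\cap F_i$. By \eqref{eq:R0} with $R_0=\emptyset$ we have $f\equiv\sigma f$, so $p_i\in\sigma f$ by \eqref{eq:generic}. Hence $\sigma^{-1}p_i$ lies in every $k$-subset $f$ of $S\cap F_i$ that contains $p_i$. Since $S\cap F_i\supseteq U\cup p_i$, where $p_i\notin U$ and $|U|\ge k$, the only common point of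 these subsets is $p_i$. So $\sigma^{-1}p_i=p_i$.

\paragraph{$\sigma$ fixes every point of $S$.} It remains to consider $s\in S\setminus P$. Let $R_0=P\cap R$ and $f=(P\cap S)\cup s$. Then $|R_0|\le k-1$ and $|f|=k-|R_0|$, and $\sigma f=(P\cap S)\cup\sigma s$ with $\sigma s\in S\setminus P$. So \eqref{eq:R0} says that
\[
 P\cup s\equiv P\cup\sigma s .
\]
Since adjacent $k$-sets are inequivalent, $\sigma s=s$.

As $U\subseteq S$, this completes case (B1). \qed

\section{Case (B2): points with infinitely many look-alikes}\label{sec:B2}

Now all sets $T_u(A)$ are infinite. Following Section~\ref{sec:graph} we want a finite $W\supseteq U$ whose points outside $U$ distinguish the points of $U$, and then to replace each $w_i\in W\setminus U$ by a block of twins that look like $w_i$. This works if no point of $U$ is a twin of some $w_i$ in $W$; otherwise the block might swallow that point.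

Call a finite set $W\supseteq U$ \emph{admissible} if for all distinct $s,s'\in U$ there is $B\in(W\setminus U)^{[k]}$ with $\varepsilon(s,B)\ne\varepsilon(s',B)$. Then no two points of $U$ are twins in $W$, and $|W\setminus U|\ge k$ because $|U|\ge2$. Admissible sets exist by Lemma~\ref{lem:witness}, and finite supersets of admissible sets are admissible. Let $\nu(W)$ be the number of pairs $(u,w)\in U\times(W\setminus U)$ that are twins in $W$.

\subsection{Removing twins of points of \texorpdfstring{$U$}{U}}

\begin{lemma}\label{lem:notwins}
There is an admissible $W$ with $\nu(W)=0$.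
\end{lemma}

The obvious approach is to add to $W$ a point $x$ that separates a twin pair $(u,w)$. The difficulty is that $x$ may itself be a twin of a point of $U$, so that nothing is gained. If $\nu(W)>0$ is minimal, this happens for every such $x$. Then every separating point $x$ is in fact a twin of $u$, and this rigid behavior determines how $x$ is related to the points that look like it. For $k=1$ it says that $x$ is adjacent either to all or to none of the other points of $T_x(W)$. Running the argument once more, with $W\cup x$ in place of $W$ and $x$ in place of $w$, gives a point $y$ with the opposite behavior. But $G$ is transitive, so the behavior near $x$ and near $y$ must be the same, a contradiction. For general $k$ this takes place in a link $\Gamma_P$, and transitivity of $G_{\{P\}}$ on $X\setminus P$ is used.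

\begin{proof}
Suppose not. Let $\nu_0>0$ be the minimum of $\nu$ over all admissible sets, and call an admissible $W$ \emph{tight} if $\nu(W)=\nu_0$. Let $W$ be tight, let $(u,w)\in U\times(W\setminus U)$ be twins in $W$, let $P$ be a $(k-1)$-subset of $W\setminus(U\cup w)$, and put
\[
 D=D(W,u,w)=\{x\in X\setminus W:\ \varepsilon(P,u,x)\ne\varepsilon(P,w,x)\},\qquad e=\varepsilon(P,u,w)\in\{0,1\}.
\]
(The set $D$ also depends on $P$, which will be kept fixed.) The set $P$ exists because $|W\setminus U|\ge k$. By (B), $D=(N(P\cup u)\triangle N(P\cup w))\setminus W$ is infinite. The following statements (i)--(iv) hold for every such choice of $(W,u,w,P)$.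

\medskip
(i) \emph{For $x\in D$ the set $W\cup x$ is tight, and $u,x$ are twins in $W\cup x$.} Pairs of points of $W$ that are twins in $W\cup x$ are twins in $W$. The pair $(u,w)$ is not a twin pair in $W\cup x$, since $P\cup x$ is a witness. The point $x$ is a twin of at most one point of $U$ in $W\cup x$, since no two points of $U$ are twins in the admissible set $W\cup x$. So $\nu(W\cup x)\le(\nu_0-1)+1=\nu_0$. By minimality equality holds; thus $W\cup x$ is tight, and $x$ is a twin of exactly one $u'\in U$ in $W\cup x$. Suppose $u'\ne u$. Then $u'\notin P\cup\{u,w\}$, and
\[
 \varepsilon(P,u,x)=\varepsilon(P,u,u')=\varepsilon(P,w,u')=\varepsilon(P,w,x).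
\]
Here the outer equalities hold because $x,u'$ are twins in $W\cup x$, and the middle one because $u,w$ are twins in $W$. So $x\notin D$, a contradiction.

\medskip
(ii) \emph{For $x\in D$ we have $\varepsilon(P,x,w)=e$ and $\varepsilon(P,x,u)=1-e$.} Since $x,u$ are twins in $W\cup x$, we have $\varepsilon(P,x,w)=\varepsilon(P,u,w)=e$. The second equality follows since $x\in D$.

\medskip
(iii) \emph{For distinct $x,y\in D$ we have $\varepsilon(P,x,y)=1-e$.} Suppose $\varepsilon(P,x,y)=e$. By (ii) for $y$, $\varepsilon(P,u,y)=1-e\ne\varepsilon(P,x,y)$. By (i), $W\cup x$ is tight and $(u,x)$ is a twin pair in it; moreover $P\subseteq(W\cup x)\setminus(U\cup x)$. So the choice $(W\cup x,u,x,P)$ is allowed, and $y\in D(W\cup x,u,x)$. By (i) for this choice, $y$ and $u$ are twins in $W\cup\{x,y\}$. Hence $\varepsilon(P,y,x)=\varepsilon(P,u,x)=1-e$ by (ii), a contradiction.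

\medskip
(iv) \emph{For $x\in D$ we have $T_x(W)\subseteq D$, hence $\varepsilon(P,x,z)=1-e$ for all $z\in T_x(W)\setminus\{x\}$.} A point of $T_x(W)$ lies outside $W$ and agrees with $x$ on the two $k$-sets $P\cup u$ and $P\cup w$ in $W$, so it lies in $D$. Now use (iii).

\medskip
Fix $x\in D$. By (i) the statements also apply to $W'=W\cup x$, the twin pair $(u,x)$ and the same $P$. The new value of $e$ is $\varepsilon(P,u,x)=1-e$, by (ii). Choose $y\in D(W',u,x)$. By (iv) for this choice,
\begin{equation}\label{eq:germ1}
 \varepsilon(P,y,z)=e\qquad\text{for all } z\in T_y(W')\setminus\{y\}.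
\end{equation}
As $x,y\notin P$, by (H1) there is $g\in G_{\{P\}}$ with $gx=y$. Applying $g$ to (iv) for $x$ and $W$ we get
\begin{equation}\label{eq:germ2}
 \varepsilon(P,y,z)=1-e\qquad\text{for all } z\in T_y(gW)\setminus\{y\}.
\end{equation}
Here $y\notin gW$ because $x\notin W$, and $y\notin W'$ by choice. By (B2) the set $T_y(W'\cup gW)\subseteq T_y(W')\cap T_y(gW)$ is infinite, so it contains some $z\ne y$. For this $z$ the equations \eqref{eq:germ1} and \eqref{eq:germ2} contradict each other.
\end{proof}

\subsection{Construction of \texorpdfstring{$V$}{V}}

Take $W$ as in Lemma~\ref{lem:notwins} and write $W\setminus U=\{w_1,\dots,w_l\}$. Apply Lemma~\ref{lem:blocks} with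
\[
 F=W,\qquad Q_i(A)=T_{w_i}(A\setminus\{w_i\}),\qquad n_i=2^i .
\]
The sets $Q_i(A)$ are infinite by (B2) and decrease as $A$ grows. Let
\[
 V=U\cup Z_1\cup\dots\cup Z_l ,
\]
and put $\bar u=u$ for $u\in U$ and $\bar z=w_i$ for $z\in Z_i$. Thus $V$ is obtained from $W$ by replacing each $w_i$ by the block $Z_i$. The next statement says that this faithfully reproduces $E|_W$.

\begin{lemma}\label{lem:bar}
If $v_0,\dots,v_k\in V$ have distinct images $\bar v_0,\dots,\bar v_k$, then $\varepsilon(v_0\cdots v_k)=\varepsilon(\bar v_0\cdots\bar v_k)$, where $v_0\cdots v_k$ stands for $\{v_0,\dots,v_k\}$.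
\end{lemma}

\begin{proof}
Each block contains at most one $v_j$. Replace the $v_j$ lying in blocks by $\bar v_j$, one at a time, in decreasing order of the block index. When $z\in Z_i$ is replaced by $w_i$, entries that came from blocks of larger index are already in $W$, and they differ from $w_i$ since the images are distinct. The remaining entries lie in $U\cup Z_1\cup\dots\cup Z_{i-1}$, which does not contain $w_i$. So the other $k$ entries lie in $A=(W\cup Z_1\cup\dots\cup Z_{i-1})\setminus\{w_i\}$. By Lemma~\ref{lem:blocks}(b), $z\in T_{w_i}(A)$. So $\varepsilon$ does not change.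
\end{proof}

\begin{lemma}\label{lem:classes}
The twin classes of $V$ are the singletons $\{u\}$, $u\in U$, and certain unions of blocks $Z_i$.
\end{lemma}

\begin{proof}
Each $Z_i$ lies in one twin class of $V$: by Lemma~\ref{lem:blocks}(a) its points are twins in $W\cup Z_1\cup\dots\cup Z_l$, hence in the subset $V$. Let $u\in U$ and let $c\in W\setminus\{u\}$, so that $c=w_i$ for some $i$ or $c\in U$. By $\nu(W)=0$ and admissibility, $u$ and $c$ are not twins in $W$. Let $B\subseteq W\setminus\{u,c\}$ be a witness, and let $\hat B\subseteq V$ arise from $B$ by replacing each $w_j\in B$ by a point of $Z_j$. If $v\in V$ has $\bar v=c$, then Lemma~\ref{lem:bar} gives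
\[
 \varepsilon(u,\hat B)=\varepsilon(u,B)\ne\varepsilon(c,B)=\varepsilon(v,\hat B),
\]
and $\hat B$ avoids $u$ and $v$. So $u$ and $v$ are not twins in $V$. Since every $v\in V\setminus\{u\}$ has $\bar v\in W\setminus\{u\}$, the twin class of $u$ is $\{u\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} in case (B2)]
Let $\sigma\in\mathrm{Aut}(E|_V)$. By Lemma~\ref{lem:classes}, a twin class outside $U$ is the union of the $Z_i$ with $i\in I$ for some nonempty $I\subseteq\{1,\dots,l\}$. It has size $\sum_{i\in I}2^i\ge2$, and these sizes are distinct for distinct $I$. So $\sigma$ fixes each of these classes setwise, and $\sigma U=U$. Suppose $\sigma s=s'\ne s$ for some $s\in U$. By admissibility there is $B\in(W\setminus U)^{[k]}$ with $\varepsilon(s,B)\ne\varepsilon(s',B)$. Replacing each $w_j\in B$ by a point of $Z_j$ we obtain a $k$-set $\hat B\subseteq Z_1\cup\dots\cup Z_l$, and $\varepsilon(s,\hat B)\ne\varepsilon(s',\hat B)$ by Lemma~\ref{lem:bar}. But Lemma~\ref{lem:straighten} with $L=Z_1\cup\dots\cup Z_l$, $b=\hat B$ and $f=\{s\}$ gives $\varepsilon(s,\hat B)=\varepsilon(\sigma s,\hat B)=\varepsilon(s',\hat B)$, a contradiction. So $\sigma$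 fixes $U$ pointwise, and therefore $G_{\{V\}}\le G_{(U)}$.
\end{proof}

The cases (A), (B1) and (B2) are exhaustive by Proposition~\ref{prop:dichotomy} and Section~\ref{sec:tools}. This proves Theorem~\ref{thm:main}, and with $k=2$ also Theorem~\ref{thm:two}.

\begin{remark}
Condition (H2) enters only through the existence of a hypergraph $E$ other than $\emptyset$ and $X^{[k+1]}$. The full strength of primitivity in (H1), that is, the absence of nontrivial congruences, is used in Proposition~\ref{prop:dichotomy}, for the connectedness of links, and in Lemma~\ref{lem:dist}. In case (B), once $E$ is given, the proof uses only that $G$ is transitive on $X$ and that $G_{\{P\}}$ is transitive on $X\setminus P$ for $P\in X^{[k-1]}$.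
\end{remark}

\begin{thebibliography}{9}
\bibitem{LM} Debbie Lockett and Dugald Macpherson, \emph{Orbit-equivalent infinite permutation groups}, arXiv:1207.2649 (2012).
\end{thebibliography}

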